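
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Plane curves that outlive the lemniscate under Chen's flow}


\begin{abstract}
Chen's flow moves a closed plane curve by $\gamma_t=-\partial_s^4\gamma$. The Lemniscate of Bernoulli, of length $4K(-1)$, shrinks self-similarly and lives for time $\frac1{132}$. It was conjectured that every flow with winding number $0$ and the same initial length has lifespan $T\le\frac1{132}$, with equality only for the lemniscate. We show that both assertions fail, even for doubly symmetric initial curves arbitrarily $C^\infty$-close to the lemniscate. The proof constructs a stable manifold of the lemniscate for the rescaled flow, on which the lifespan is constant, and shows that length and elastic energy vary independently along it. The latter reduces to an algebraic fact: the adjoint of the linearized operator raises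 the degree of odd polynomials in the signed polar radius by exactly four, so that no nonzero polynomial of this kind lies in a finite-dimensional invariant subspace. We also give an explicit upper bound for $T$ at fixed length.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathbb S^1$ be the circle. A \emph{Chen flow} is a family of smooth closed immersed curves $\gamma:\mathbb S^1\times[0,T)\to\mathbb R^2$ with
\begin{equation}\label{eq:chen}
\gamma_t=-\partial_s^4\gamma ,
\end{equation}
where $s$ is arc length. Let $\tau=\gamma_s$ be the unit tangent, $J$ the rotation by $+\pi/2$, $\nu=J\tau$ the unit normal, and $k=\langle\gamma_{ss},\nu\rangle$ the curvature. From $\tau_s=k\nu$ and $\nu_s=-k\tau$ we get $\gamma_{sss}=k_s\nu-k^2\tau$, and \eqref{eq:chen} reads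
\[
\gamma_t=F\,\nu+3kk_s\,\tau,\qquad F=F(\gamma):=-k_{ss}+k^3 .
\]
Here $T$ always denotes the maximal time of existence: the flow cannot be extended smoothly, as a flow of immersed closed curves, to or beyond $t=T$. Write $L$ for the length, $W(\gamma)=\int_\gamma k^2\,ds$ for the elastic energy, and $\omega=\frac1{2\pi}\int_\gamma k\,ds$ for the winding number, which is an integer and therefore constant along the flow.

How long can a curve of given length live? If $\gamma(\cdot,t)$ is a Chen flow, then so is $\mu\gamma(\cdot,\mu^{-4}t)$ for $\mu>0$. Thus dilating the initial curve by $\mu$ multiplies $T$ by $\mu^4$, and the question is to maximize the scale-invariant quantity $T/L(0)^4$. We have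
\begin{equation}\label{eq:length}
L'=-\int_\gamma\langle\gamma_t,\gamma_{ss}\rangle\,ds=\int_\gamma\langle\partial_s^4\gamma,\gamma_{ss}\rangle\,ds=-\int_\gamma|\gamma_{sss}|^2ds,
\qquad
(L^4)'=-4L^3\int_\gamma|\gamma_{sss}|^2ds .
\end{equation}
So every lower bound $L^3\int|\gamma_{sss}|^2ds\ge c>0$, valid for all curves with a given winding number, gives $0<L(t)^4\le L(0)^4-4ct$ for $t<T$, and hence $T\le L(0)^4/(4c)$.

For comparison, consider first $\omega\ne0$. Since $|\gamma_{sss}|^2=k_s^2+k^4$, and since H\"older's inequality gives $L^3\int k^4\,ds\ge\big(\int k\,ds\big)^4=(2\pi\omega)^4$, we obtain $T\le L(0)^4/\big(4(2\pi\omega)^4\big)$. If the initial curve is not a circle covered $|\omega|$ times, then the inequality is strict near $t=0$ and $T$ is strictly smaller than this bound. A circle of radius $r$ shrinks by $(r^4)'=-4$ and attains it. So here the self-similarly shrinking circle lives longest.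

When $\omega=0$ there is an explicit self-similar candidate as well. Let
\[
K(m)=\int_0^{\pi/2}\frac{d\phi}{\sqrt{1-m\sin^2\phi}},\qquad
E(m)=\int_0^{\pi/2}\sqrt{1-m\sin^2\phi}\,d\phi
\]
be the complete elliptic integrals. The Lemniscate of Bernoulli
\[
\beta(\theta)=\frac{\cos\theta}{1+\sin^2\theta}\,(1,\sin\theta)
\]
has length $\ell:=4K(-1)$ and $\omega=0$. The family $(1-132t)^{1/4}\beta$ satisfies the normal component of \eqref{eq:chen} (we recompute this in Section~\ref{sec:lemniscate}). After a time-dependent reparametrization it is a Chen flow with $T=\frac1{132}$. This solution, up to rigid motions and possibly time-dependent reparametrizations, is the \emph{self-similar shrinking Lemniscate of Bernoulli}. The following conjecture is posed in \cite{CWW}.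

\medskip
\noindent\textbf{Conjecture.} \emph{If $\gamma$ is a Chen flow with $\omega=0$ and $L(0)=4K(-1)$, then $T\le\frac1{132}$, with equality if and only if $\gamma$ is a self-similar shrinking Lemniscate of Bernoulli.}
\medskip

The two cases differ in one respect. The circle is self-similar \emph{and} minimizes $L^3\int|\gamma_{sss}|^2ds$ in its class. The lemniscate is self-similar, but nothing says that it is a minimizer. Along its flow $L^4=(1-132t)\ell^4$, so \eqref{eq:length} gives $L^3\int|\gamma_{sss}|^2ds=33\,\ell^4$ there, and the inequality in the conjecture would follow if this were the minimum. It turns out that it is not the minimum (Theorem~\ref{thm:upper}), and that the conjecture is false.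

\subsection{Results}

\begin{theorem}\label{thm:main}
There are $\varepsilon>0$ and smooth closed immersed curves $\Gamma_{x,y}$, $|x|,|y|<\varepsilon$, with $\Gamma_{0,0}=\beta$, depending smoothly on $(x,y)$ in every $C^j$, each symmetric under reflection in both coordinate axes, with
\[
\omega(\Gamma_{x,y})=0,\qquad L(\Gamma_{x,y})=\ell+x,\qquad W(\Gamma_{x,y})=W(\beta)+y,
\]
such that for every $(x,y)$ the Chen flow starting from $\Gamma_{x,y}$ has maximal time exactly $\frac1{132}$. This flow shrinks to the origin, and after rescaling by $(1-132t)^{-1/4}$ it converges to $\beta$ up to reparametrization.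
\end{theorem}

\begin{corollary}\label{cor:false}
Both assertions of the conjecture are false.
\begin{enumerate}
\item[(i)] For $-\varepsilon<x<0$ and $|y|<\varepsilon$ the flow from $\frac{\ell}{\ell+x}\Gamma_{x,y}$ has $\omega=0$, $L(0)=4K(-1)$, and
$T=\frac1{132}\big(\frac{\ell}{\ell+x}\big)^4>\frac1{132}$.
\item[(ii)] For $0<|y|<\varepsilon$ the flow from $\Gamma_{0,y}$ has $\omega=0$, $L(0)=4K(-1)$ and $T=\frac1{132}$, but it is not a self-similar shrinking lemniscate.
\end{enumerate}
In particular $\beta$ is not even a local maximum of $T$ at fixed length, in the $C^\infty$ topology and among doubly symmetric curves.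
\end{corollary}

\begin{proof}
Part (i) is the scaling law $T\mapsto\mu^4T$ with $\mu=\ell/(\ell+x)>1$. For (ii), a self-similar shrinking lemniscate starts from a curve that is congruent to $\beta$ up to reparametrization, and $W$ is invariant under rigid motions and reparametrization, whereas $W(\Gamma_{0,y})\ne W(\beta)$. As $(x,y)\to0$ the curves in (i) converge to $\beta$ in $C^\infty$.
\end{proof}

\begin{theorem}\label{thm:upper}
Let $c_0=\inf L^3\int|\gamma_{sss}|^2ds$ over closed immersed $H^3$ curves with $\omega=0$. Let $m_*\in(0,1)$ be the unique root of $2E(m)=K(m)$, and let $\Lambda=64K(m_*)^2(m_*-\frac12)$. Then $c_0>\Lambda^2$, and every Chen flow with $\omega=0$ has $T\le L(0)^4/(4c_0)$. Hence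
\[
\frac1{132}<\sup\{T:\ \omega=0,\ L(0)=4K(-1)\}\le\frac{\ell^4}{4c_0}<\frac{64K(-1)^4}{\Lambda^2}.
\]
\end{theorem}

In particular $c_0<33\,\ell^4$, so the lemniscate does not minimize $L^3\int|\gamma_{sss}|^2ds$. We do not determine the supremum.

The lifespan depends only on the initial curve, because Chen flows are unique (Proposition~\ref{prop:unique}). The disproof of the conjecture does not need this: the flows we construct are themselves non-extendable.

\subsection{The idea}\label{sec:idea}

Rescale so that the shrinking lemniscate becomes a stationary point. Curves whose rescaled flow converges to $\beta$ exponentially form a stable manifold $\mathcal M$. Every flow starting on $\mathcal M$ shrinks like $(1-132t)^{1/4}$, so $T=\frac1{132}$ on all of $\mathcal M$. If $T\le\frac1{132}$ held at length $\ell$, then by scaling no curve on $\mathcal M$ could be shorter than $\beta$. So the first variation of length, $f\mapsto-\int kf\,ds$, would vanish on the tangent space of $\mathcal M$ at $\beta$. That tangent space is the stable subspace of the linearized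 operator $A$, and has finite codimension. Its annihilator is a finite-dimensional space invariant under the adjoint $A^*$. Thus $k$ would lie in a finite-dimensional $A^*$-invariant space.

On the lemniscate, however, $k=3\rho$, where $\rho$ is the signed polar radius. We shall find that $A^*\rho=282\rho-210\rho^5$ and, in general, that $A^*$ raises the degree of an odd polynomial in $\rho$ by exactly $4$. So $\rho,A^*\rho,(A^*)^2\rho,\dots$ are linearly independent, a contradiction. The argument requires no knowledge of the unstable spectrum, not even of the number of unstable modes. For part (ii) of Corollary~\ref{cor:false} we use a second invariant functional, $W$, whose first variation at $\beta$ is $\frac59\int k^3f\,ds$, again given by an odd polynomial in $\rho$.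

Section~\ref{sec:lemniscate} sets up the rescaled flow near $\beta$, and Section~\ref{sec:degree} contains the algebra. Sections~\ref{sec:linear} and~\ref{sec:manifold} construct $\mathcal M$ and the Chen flows starting on it, and Section~\ref{sec:proof} proves Theorem~\ref{thm:main}. Section~\ref{sec:unique} proves uniqueness and Section~\ref{sec:upper} proves Theorem~\ref{thm:upper}.

\section{The lemniscate and the rescaled flow}\label{sec:lemniscate}

\subsection{The lemniscate in polar form}

We identify $\mathbb R^2$ with $\mathbb C$. Put $S=\sin^2\theta$ and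
\[
\rho=\frac{\cos\theta}{\sqrt{1+S}},\qquad \psi=\arctan\sin\theta .
\]
Since $e^{i\psi}=(1+i\sin\theta)/\sqrt{1+S}$, we have $\beta=\rho e^{i\psi}$; note that $\rho$ changes sign. Differentiating,
\[
\rho_\theta=-\frac{\sin\theta\,[(1+S)+(1-S)]}{(1+S)^{3/2}}=\frac{-2\sin\theta}{(1+S)^{3/2}},\qquad
\psi_\theta=\frac{\cos\theta}{1+S},
\]
\[
|\beta_\theta|^2=\rho_\theta^2+\rho^2\psi_\theta^2=\frac{4S+(1-S)^2}{(1+S)^3}=\frac1{1+S}.
\]
So the length of $\beta$ is $4\int_0^{\pi/2}(1+\sin^2\theta)^{-1/2}d\theta=\ell$. Let $s$ be arc length with $s=0$ at $\theta=0$, let $'=\partial_s$, and let $\mathbb S=\mathbb R/\ell\mathbb Z$. Then $\rho'=-2\sin\theta/(1+S)$, and $1-\rho^4=\frac{(1+S)^2-(1-S)^2}{(1+S)^2}=\rho'^2$. Differentiating this identity, we obtain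
\begin{equation}\label{eq:rho}
\rho'^2=1-\rho^4,\qquad \rho''=-2\rho^3,\qquad \psi'=\rho .
\end{equation}
Consequently $\tau=(\rho'+i\rho^2)e^{i\psi}$, $\nu=(-\rho^2+i\rho')e^{i\psi}$, and
\[
\tau'=(\rho''-\rho^3+3i\rho\rho')e^{i\psi}=3\rho\,(-\rho^2+i\rho')e^{i\psi}=3\rho\,\nu .
\]
Therefore
\begin{equation}\label{eq:lemdata}
k=3\rho,\qquad \langle\beta,\nu\rangle=-\rho^3,\qquad\langle\beta,\tau\rangle=\rho\rho',\qquad
\omega(\beta)=\frac1{2\pi}\int_{\mathbb S}3\psi'\,ds=0 ,
\end{equation}
and $F(\beta)=-k''+k^3=6\rho^3+27\rho^3=33\rho^3=-33\langle\beta,\nu\rangle$. So $\beta$ is a zero of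
\[
G(\gamma):=F(\gamma)+33\,\langle\gamma,\nu_\gamma\rangle .
\]

\subsection{Rescaling}

For $0\le t<\frac1{132}$ put
\begin{equation}\label{eq:rescale}
\lambda(t)=(1-132t)^{1/4},\qquad \sigma(t)=-\tfrac1{132}\log(1-132t),
\end{equation}
so that $\lambda_t=-33\lambda^{-3}$, $\sigma_t=\lambda^{-4}$, and $\sigma$ runs over $[0,\infty)$. Let $\bar\gamma(\cdot,t)=\lambda(t)\,\hat\gamma(\cdot,\sigma(t))$. Since $F(\lambda\hat\gamma)=\lambda^{-3}F(\hat\gamma)$ and
\[
\langle\bar\gamma_t,\nu\rangle=\lambda^{-3}\big(-33\langle\hat\gamma,\nu\rangle+\langle\hat\gamma_\sigma,\nu\rangle\big),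
\]
we have
\begin{equation}\label{eq:equiv}
\langle\hat\gamma_\sigma,\nu\rangle=G(\hat\gamma)\quad\Longleftrightarrow\quad\langle\bar\gamma_t,\nu\rangle=F(\bar\gamma).
\end{equation}
The stationary solution $\hat\gamma=\beta$ corresponds to the shrinking lemniscate.

\subsection{Normal graphs}

To fix the parametrization we write curves as normal graphs. We do this over an arbitrary base curve, because Section~\ref{sec:unique} needs it. Let $\gamma_0$ be a smooth closed immersed curve parametrized by arc length, with normal $\nu$ and curvature $k$, and let $\gamma_u=\gamma_0+u\nu$ with $|u|\max|k|<\frac12$. Then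
\[
\gamma_u'=(1-ku)\tau+u'\nu,\qquad q:=|\gamma_u'|^2=(1-ku)^2+u'^2,\qquad \langle\nu,\nu_{\gamma_u}\rangle=(1-ku)\,q^{-1/2}>0 .
\]
So $\gamma_u$ is immersed, and, by the homotopy $\gamma_{ru}$, $0\le r\le1$, has the same winding number as $\gamma_0$. From $\gamma_u''=-\big((ku)'+ku'\big)\tau+\big(u''+k(1-ku)\big)\nu$ we read off its curvature
\[
k_u=q^{-3/2}\Big[(1-ku)\big(u''+k(1-ku)\big)+u'\big((ku)'+ku'\big)\Big].
\]
This is affine in $u''$, with coefficients smooth in $(s,u,u')$, and $u''$ has coefficient $(1-ku)q^{-3/2}$. Arc-length differentiation on $\gamma_u$ is $q^{-1/2}\partial_s$, and $q'$ involves only $s,u,u',u''$. So the second arc-length derivative of $k_u$ is $(1-ku)q^{-5/2}u''''$ plus a term affine in $u'''$ with coefficients smooth in $(s,u,u',u'')$. Dividing by $\langle\nu,\nu_{\gamma_u}\rangle$ we get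
\begin{equation}\label{eq:Fgraph}
\frac{F(\gamma_u)}{\langle\nu,\nu_{\gamma_u}\rangle}=-q^{-2}u''''+g_3\,u'''+g_0,\qquad g_3,g_0\ \text{smooth in }(s,u,u',u'').
\end{equation}

Now take $\gamma_0=\beta$. Since $|k|\le3$, it suffices that $|u|<\frac16$. Define
\[
\mathcal G(u)=G(\gamma_u)/\langle\nu,\nu_{\gamma_u}\rangle .
\]
Then $u_\sigma=\mathcal G(u)$ is equivalent to $\langle\partial_\sigma\gamma_u,\nu_{\gamma_u}\rangle=G(\gamma_u)$. The extra term $33\langle\gamma_u,\nu_{\gamma_u}\rangle$ involves only $(s,u,u')$, so $\mathcal G$ also has the form \eqref{eq:Fgraph}, with another $g_0$; and $g_0(s,0,0,0)=\mathcal G(0)=0$. Writing $g_0(s,p)=\sum_ip_i\int_0^1\partial_{p_i}g_0(s,rp)\,dr$ gives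
\begin{equation}\label{eq:quasi}
\mathcal G(u)=\sum_{i=0}^4h_i(s,u,u',u'')\,\partial_s^iu,\qquad h_4=-q^{-2},
\end{equation}
with $h_i$ smooth on $\mathbb S\times\{p=(p_0,p_1,p_2)\in\mathbb R^3:|p_0|<\frac16\}$.

\subsection{Symmetry}

Let $R_1(x,y)=(x,-y)$ and $R_2(x,y)=(-x,y)$. The substitutions $\theta\mapsto-\theta$ and $\theta\mapsto\theta+\pi$ show that
\[
\beta(-s)=R_1\beta(s),\quad \beta(s+\tfrac\ell2)=R_2\beta(s),\quad\rho(-s)=\rho(s),\quad\rho(s+\tfrac\ell2)=-\rho(s).
\]
Differentiating and using $R_iJ=-JR_i$, we get $\nu(-s)=R_1\nu(s)$ and $\nu(s+\frac\ell2)=-R_2\nu(s)$. Let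
\[
V^j=\{f\in H^j(\mathbb S):f(-s)=f(s),\ f(s+\tfrac\ell2)=-f(s)\},\qquad V^\infty=\bigcap_jV^j .
\]
Every odd polynomial in $\rho$ lies in $V^\infty$. If $u$ has the symmetries of $V$, then
\begin{equation}\label{eq:symcurve}
\gamma_u(-s)=R_1\gamma_u(s),\qquad\gamma_u(s+\tfrac\ell2)=R_2\gamma_u(s),
\end{equation}
so $\gamma_u$ is symmetric in both axes. Infinitesimal translations and rotations are thereby excluded: with $e_1,e_2$ the standard basis, $\langle e_1,\nu\rangle$ is $\frac\ell2$-periodic, and $\langle e_2,\nu\rangle$ and $\langle J\beta,\nu\rangle=\rho\rho'$ are odd in $s$, so no nonzero linear combination of these normal parts lies in $V^1$.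

The map $\mathcal G$ preserves these symmetries. For a reflection $R$ we have $\nu_{R\gamma}=-R\nu_\gamma$ and $k_{R\gamma}=-k_\gamma$, so $G(R\gamma)=-G(\gamma)$. For $\gamma^-(s)=\gamma(-s)$ the tangent, normal and curvature change sign, so $G(\gamma^-)(s)=-G(\gamma)(-s)$. Hence, if $u\in C^4$ has the symmetries of $V$,
\[
G(\gamma_u)(-s)=-G(R_1\gamma_u)(s)=G(\gamma_u)(s),\qquad G(\gamma_u)(s+\tfrac\ell2)=G(R_2\gamma_u)(s)=-G(\gamma_u)(s).
\]
Since $ku$ and $q$ are invariant under both $s\mapsto-s$ and $s\mapsto s+\frac\ell2$, so is $\langle\nu,\nu_{\gamma_u}\rangle$, and $\mathcal G(u)$ has the symmetries of $V$.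

\section{The linearization and the degree count}\label{sec:degree}

\subsection{The operator and its adjoint}

Let a dot denote the first variation along $f\nu$. Since $\langle\tau,(f\nu)'\rangle=-kf$,
\begin{equation}\label{eq:var}
(ds)^{\cdot}=-kf\,ds,\quad(\partial_sg)^{\cdot}=\partial_s\dot g+kf\,\partial_sg,\quad\dot\tau=f'\nu,\quad\dot\nu=-f'\tau,\quad\dot k=f''+k^2f .
\end{equation}
The last formula is the normal component of $(\tau_s)^{\cdot}=(f'\nu)'+k^2f\nu$. Applying the commutator rule twice gives $(k_{ss})^{\cdot}=(\dot k)''+(kk'f)'+kk''f$. As $G(\beta)=0$, the variation of the denominator of $\mathcal G$ does not contribute, and $A:=D\mathcal G(0)$ is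
\begin{equation}\label{eq:A}
Af=-f''''-(k^2f)''-(kk'f)'-kk''f+3k^2f''+3k^4f+33f-33\langle\beta,\tau\rangle f' .
\end{equation}
Let $A^*$ be its formal adjoint, $\int(A^*g)f\,ds=\int g\,Af\,ds$ for smooth $f,g$. Integration by parts gives
\[
A^*g=-g''''-k^2g''+kk'g'-kk''g+(3k^2g)''+3k^4g+33g+33(\langle\beta,\tau\rangle g)'.
\]
Insert $k=3\rho$, $kk'=9\rho\rho'$, $kk''=-18\rho^4$, $\langle\beta,\tau\rangle=\rho\rho'$ and $(\rho\rho')'=\rho'^2+\rho\rho''=1-3\rho^4$. Apart from the term $27(\rho^2g)''$, which we leave as it is, the coefficient of $g$ becomes $18\rho^4+243\rho^4+33+33(1-3\rho^4)=162\rho^4+66$, that of $g'$ becomes $(9+33)\rho\rho'$, and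
\begin{equation}\label{eq:Astar}
A^*g=-g''''-9\rho^2g''+27(\rho^2g)''+42\rho\rho'g'+162\rho^4g+66g .
\end{equation}

\subsection{A first-order test of the conjecture}

Before the general argument, here is the mechanism in its simplest form. It is a heuristic, because it supposes that $T$ is differentiable at $\beta$ (among doubly symmetric curves).

Let $\gamma$ be a Chen flow with lifespan $T_0$ and $\hat\gamma$ its rescaling by \eqref{eq:rescale}. The remaining lifespan at time $t$ is $T_0-t$, and $1-132t=e^{-132\sigma}$. Hence, for $t<\min(T_0,\frac1{132})$,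
\[
T(\hat\gamma(\cdot,\sigma))-\tfrac1{132}=\lambda^{-4}(T_0-t)-\tfrac1{132}=e^{132\sigma}\big(T_0-\tfrac1{132}\big).
\]
If $DT(\beta)f=\int gf\,ds$, then linearizing at $\beta$ and differentiating in $\sigma$ at $\sigma=0$ gives $\int g\,Af\,ds=132\int gf\,ds$, that is, $A^*g=132\,g$. Here $g\ne0$, because $T$ has derivative $\frac4{132}$ along dilations. If $\beta$ maximized $T$ at fixed length, the Lagrange multiplier rule would make $g$ a multiple of the first variation of length, so of $k=3\rho$. So we would need $A^*\rho=132\rho$.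

But $\rho''=-2\rho^3$, $(\rho^3)''=6\rho-12\rho^5$ and $\rho''''=-12\rho+24\rho^5$, and \eqref{eq:Astar} gives
\[
A^*\rho=(12\rho-24\rho^5)+18\rho^5+(162\rho-324\rho^5)+(42\rho-42\rho^5)+162\rho^5+66\rho=282\rho-210\rho^5 .
\]
So $\beta$ fails the first-order test.

As a check on the number $132$: differentiating $G(\mu\beta)=\mu^{-3}F(\beta)+33\mu\langle\beta,\nu\rangle$ at $\mu=1$ gives $A\langle\beta,\nu\rangle=132\langle\beta,\nu\rangle$, that is, $A\rho^3=132\rho^3$. (The tangential part of the variation does not contribute, because $G(\beta)=0$.) This is the unstable mode of dilation. Accordingly $\int(A^*\rho)\rho^3=132\int\rho^4$, which says $150\int\rho^4=210\int\rho^8$; this also follows from $0=\int(\rho^5\rho')'=\int(5\rho^4-7\rho^8)$.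

To make this rigorous we replace the derivative of $T$ by the stable manifold, on which $T$ is constant. The unstable space may then have any finite dimension, and it no longer suffices that $\rho$ is not an eigenfunction of $A^*$. We need that $\rho$ lies in no finite-dimensional invariant subspace.

\subsection{The degree count}

\begin{lemma}\label{lem:degree}
If $g$ is an odd polynomial in $\rho$ of degree $d\ge1$, then $A^*g$ is an odd polynomial in $\rho$ of degree exactly $d+4$.
\end{lemma}

\begin{proof}
By \eqref{eq:rho},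
\[
(\rho^n)''=n(n-1)\rho^{n-2}-n(n+1)\rho^{n+2},\qquad\rho\rho'(\rho^n)'=n\rho^n-n\rho^{n+4}.
\]
So for odd $n$, $A^*\rho^n$ is a combination of $\rho^{n-4},\rho^n,\rho^{n+4}$. The power $\rho^{n-4}$ comes only from $-(\rho^n)''''$, with coefficient $-n(n-1)(n-2)(n-3)$. This vanishes for $n=1,3$, so no negative powers occur. The terms of \eqref{eq:Astar} contribute to $\rho^{n+4}$, in order,
\begin{multline*}
-n(n+1)(n+2)(n+3)+9n(n+1)-27(n+2)(n+3)-42n+162\\
=-n(n+1)(n+2)(n+3)-18n^2-168n<0 .
\end{multline*}
So the leading term of $g$ produces a nonzero multiple of $\rho^{d+4}$, and the lower terms of $g$ only produce powers below $d+4$.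
\end{proof}

\section{Linear theory}\label{sec:linear}

We write $f_n$ for the Fourier coefficients of $f$ on $\mathbb S$ and use $\|f\|_{H^j}^2=\sum_n(1+n^2)^j|f_n|^2$. Spaces are real and are complexified where spectral theory needs it. Our basic space is $V^1$: three spatial derivatives of $u$ will then be controlled at each time (Lemma~\ref{lem:trace}), which is exactly what makes $u,u',u''$ elements of the algebra $H^1(\mathbb S)$ in the nonlinear problem.

\subsection{The operator \texorpdfstring{$A$}{A} on \texorpdfstring{$V^1$}{V1}}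

Let $A_0=-\partial_s^4$ on $V^1$ with domain $V^5$. It is self-adjoint, $\le0$, with compact resolvent. The distance from $\zeta$ to $(-\infty,0]$ is at least $|\zeta|/\sqrt2$ when $|\arg\zeta|\le\frac{3\pi}4$, so for such $\zeta\ne0$
\[
\|(\zeta-A_0)^{-1}\|\le\frac{\sqrt2}{|\zeta|},\qquad\|A_0(\zeta-A_0)^{-1}\|=\|\zeta(\zeta-A_0)^{-1}-1\|\le1+\sqrt2 .
\]
By \eqref{eq:A}, $B_0:=A-A_0$ is a differential operator of order at most $2$ with smooth coefficients. It preserves the symmetries of $V$, since $D\mathcal G(0)$ and $A_0$ do. For every $\epsilon>0$,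
\begin{equation}\label{eq:relbound}
\|B_0f\|_{H^1}\le C\|f\|_{H^3}\le\epsilon\|A_0f\|_{H^1}+C_\epsilon\|f\|_{H^1}.
\end{equation}
Hence there is $R>0$ with $\|B_0(\zeta-A_0)^{-1}\|\le\frac12$ for $|\arg\zeta|\le\frac{3\pi}4$, $|\zeta|\ge R$. For these $\zeta$ the operator $\zeta-A=\big(1-B_0(\zeta-A_0)^{-1}\big)(\zeta-A_0)$ is invertible and
\begin{equation}\label{eq:sector}
\|(\zeta-A)^{-1}\|\le\frac{2\sqrt2}{|\zeta|}.
\end{equation}
So $A:V^5\to V^1$ is closed and generates an analytic semigroup $e^{\sigma A}$ on $V^1$. By \eqref{eq:relbound} with $\epsilon=\frac12$ its graph norm is equivalent to the $V^5$ norm, and its resolvent is compact. Its spectrum consists of isolated eigenvalues of finite multiplicity in $\{|\zeta|<R\}\cup\{|\arg\zeta|>\frac{3\pi}4\}$. The part of this set in a half-plane $\{\operatorname{Re}\zeta\ge-\delta\}$ is bounded, so it contains finitely many eigenvalues.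

\subsection{Splitting off finitely many modes}

Fix $\delta>0$ such that no eigenvalue has real part $-\delta$. Let $P_u$ be the Riesz projection of $A$ for the finitely many eigenvalues with $\operatorname{Re}\zeta>-\delta$; it has finite rank, commutes with $A$, and is real because this set of eigenvalues is invariant under conjugation. Put $P_s=1-P_u$, $X_u=P_uV^1$ and $N=\dim X_u$. Neutral modes, if any, are counted in $X_u$, so the complement decays exponentially.

The space $X_u$ is $A$-invariant and contained in $V^5$. From $f''''=B_0f-Af$ one sees by bootstrapping that $f\in V^5$ and $Af\in V^j$ imply $f\in V^{j+4}$. Hence $X_u\subset V^\infty$. All norms on $X_u$ are equivalent, so $P_u$ and $P_s$ are bounded on every $V^j$, $j\ge1$, and map $V^\infty$ into itself.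

The next lemma is the key linear statement: no nonzero odd polynomial in $\rho$ annihilates the stable space. The idea is to produce stable functions by applying to an arbitrary smooth $f$ the polynomial in $A$ that kills the unstable part, and then to move this polynomial onto $g$.

\begin{lemma}\label{lem:detect}
For every nonzero odd polynomial $g$ in $\rho$ there is $\xi\in P_sV^3$ with $\int_{\mathbb S} g\,\xi\,ds\ne0$.
\end{lemma}

\begin{proof}
Suppose $\int g\,\xi\,ds=0$ for all $\xi\in P_sV^3$. Let $p$ be the characteristic polynomial of $A|_{X_u}$; it is real, monic, of degree $N$. For real $f\in V^\infty$ put $h=p(A)f\in V^\infty$. By the Cayley--Hamilton theorem $P_uh=p(A|_{X_u})P_uf=0$, so $h\in P_sV^3$ and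
\[
0=\int_{\mathbb S}g\,p(A)f\,ds=\int_{\mathbb S}\big(p(A^*)g\big)f\,ds .
\]
By Lemma~\ref{lem:degree}, $p(A^*)g$ is an odd polynomial in $\rho$, so it lies in $V^\infty$; taking $f=p(A^*)g$ we find $p(A^*)g=0$. But again by Lemma~\ref{lem:degree}, and because $p$ is monic, $p(A^*)g$ is a polynomial in $\rho$ of degree exactly $\deg g+4N$, and $\rho$ takes all values in $[-1,1]$. This is a contradiction.
\end{proof}

\subsection{Exponentially decaying solutions}

We look for solutions of $u_\sigma=\mathcal G(u)$ that tend to $0$, in the spaces on $\mathbb R_+=(0,\infty)$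
\begin{align*}
\mathbb E_0&=\{f:e^{\delta\sigma}f\in L^2(\mathbb R_+;V^1)\},\\
\mathbb E_1&=\{u:e^{\delta\sigma}u\in L^2(\mathbb R_+;V^5)\cap H^1(\mathbb R_+;V^1)\},\qquad
\|u\|_{\mathbb E_1}^2=\|e^{\delta\sigma}u\|_{L^2V^5}^2+\|e^{\delta\sigma}u_\sigma\|_{L^2V^1}^2 .
\end{align*}
Here and below $BC$ denotes bounded continuous functions.

\begin{lemma}\label{lem:trace}
For $u\in\mathbb E_1$ the function $e^{\delta\sigma}u$ lies in $BC([0,\infty);V^3)$, with norm at most $C\|u\|_{\mathbb E_1}$.
\end{lemma}

\begin{proof}
Let $v=e^{\delta\sigma}u\in L^2(\mathbb R_+;V^5)\cap H^1(\mathbb R_+;V^1)$. Each coefficient $v_n\in H^1(\mathbb R_+)$ tends to $0$ at infinity, so $|v_n(\sigma)|^2\le2\int_\sigma^\infty|v_n||v_n'|$. Multiply by $(1+n^2)^3=(1+n^2)^{5/2}(1+n^2)^{1/2}$, sum over $|n|\ge M$ and use the Cauchy--Schwarz inequality: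
\[
\sup_\sigma\sum_{|n|\ge M}(1+n^2)^3|v_n(\sigma)|^2\le2\Big(\int_0^\infty\!\!\sum_{|n|\ge M}(1+n^2)^5|v_n|^2\Big)^{1/2}\Big(\int_0^\infty\!\!\sum_{|n|\ge M}(1+n^2)|v_n'|^2\Big)^{1/2}.
\]
For $M=0$ this is the bound. As $M\to\infty$ the right side tends to $0$, so the partial Fourier sums of $v$ converge in $V^3$ uniformly in $\sigma$, and $v$ is continuous.
\end{proof}

\begin{lemma}\label{lem:iso}
The map $u\mapsto(u_\sigma-Au,\ P_su(0))$ is an isomorphism $\mathbb E_1\to\mathbb E_0\times P_sV^3$.
\end{lemma}

\begin{proof}
It is bounded, by Lemma~\ref{lem:trace}. Put $v=e^{\delta\sigma}u$ and $B=A+\delta$, so that $v_\sigma-Bv=e^{\delta\sigma}(u_\sigma-Au)$ and $v(0)=u(0)$. Thus, given $f\in L^2(\mathbb R_+;V^1)$ and $\xi\in P_sV^3$, we must solve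
\[
v_\sigma-Bv=f,\qquad P_sv(0)=\xi
\]
with a unique $v\in L^2(\mathbb R_+;V^5)\cap H^1(\mathbb R_+;V^1)$ and a bound. We work in the complexified spaces; by uniqueness, real data have real solutions.

\emph{Unstable part.} All eigenvalues of $B_u=B|_{X_u}$ have positive real part. The function $-\int_\sigma^\infty e^{(\sigma-r)B_u}P_uf(r)\,dr$ solves the equation and, by Young's inequality, lies in $H^1(\mathbb R_+;X_u)$ with the required bound. It is the only $L^2$ solution, since $e^{\sigma B_u}v_0\in L^2$ only for $v_0=0$. This is why no initial value is prescribed here.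

\emph{Stable part: the initial value.} We first remove $\xi$. Let $w=e^{-\sigma(1+\partial_s^4)}\xi$ and $a_n=1+(2\pi n/\ell)^4$. Since $\int_0^\infty a_n^2e^{-2a_n\sigma}d\sigma=a_n/2$ and $(1+n^2)a_n\le C(1+n^2)^3$, we have $w_\sigma\in L^2(V^1)$; since $(1+n^2)^5\le C(1+n^2)a_n^2$, also $w\in L^2(V^5)$. Both norms are at most $C\|\xi\|_{H^3}$. Write the stable part of $v$ as $P_sw+z$. As $P_sw(0)=\xi$, we need $z$ with values in $P_sV^1$,
\[
z(0)=0,\qquad z_\sigma-B_sz=\tilde f:=P_sf-P_s(w_\sigma-Bw)\in L^2(\mathbb R_+;P_sV^1),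
\]
where $B_s=B|_{P_sV^1}$ has domain $P_sV^5$.

\emph{Stable part: the forcing.} The operator $B_s$ generates an analytic semigroup, and its spectrum lies in $\{\operatorname{Re}\zeta\le-2c\}$ for some $c>0$. For analytic semigroups the spectral bound determines the growth, so $\|e^{\sigma B_s}\|\le Ce^{-c\sigma}$. Let $z=\int_0^\sigma e^{(\sigma-r)B_s}\tilde f(r)\,dr$ and extend $z,\tilde f$ by $0$ to $\sigma<0$. The kernel is integrable, so $z\in L^2$ and the Fourier transforms satisfy $\hat z(\eta)=(i\eta-B_s)^{-1}\hat{\tilde f}(\eta)$. Moreover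
\[
\sup_{\eta\in\mathbb R}\|B_s(i\eta-B_s)^{-1}\|=\sup_{\eta\in\mathbb R}\|i\eta(i\eta-B_s)^{-1}-1\|<\infty .
\]
For large $|\eta|$ this is \eqref{eq:sector} at $\zeta=i\eta-\delta$, and on compact sets it is continuity, because $i\mathbb R$ lies in the resolvent set of $B_s$. By Plancherel's theorem in the Hilbert space $V^1$ and the closedness of $B_s$, we get $B_sz\in L^2$ and $z_\sigma=B_sz+\tilde f\in L^2(\mathbb R;V^1)$. So $z\in L^2(V^5)\cap H^1(V^1)$ with the required bound, and $z(0)=0$ by continuity.

\emph{Stable part: uniqueness.} If $z_\sigma=B_sz$ and $z(0)=0$, then $\frac{d}{dr}\big(e^{(\sigma-r)B_s}z(r)\big)=0$ on $(0,\sigma)$, so $z(\sigma)=0$.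
\end{proof}

\section{The stable manifold and its Chen flows}\label{sec:manifold}

\subsection{The nonlinear map}

\begin{lemma}\label{lem:comp}
Let $h$ be smooth on $\mathbb S\times\{p\in\mathbb R^3:|p_0|<\frac16\}$, let $m\ge1$, and let $Y$ be $H^m(\mathbb S)$ or $BC([0,\infty);H^m(\mathbb S))$. On $\Omega=\{p\in Y^3:\sup|p_0|<\frac18\}$ the map $p\mapsto h(\cdot,p)$ takes values in $Y$ and is $C^\infty$.
\end{lemma}

\begin{proof}
Recall that $H^m(\mathbb S)$ is an algebra, up to a constant in the norm, and embeds in $C^{m-1}$. On a bounded subset of $\Omega$ the values of $p$ stay in a compact subset of the domain of $h$. By the chain rule, $\partial_s^m$ of $h(s,p(s))$ is a sum of bounded functions times products of derivatives of $p$ of total order at most $m$. In each product at most one factor has order $m$, and it lies in $L^2$; the others are bounded. So, first for $Y=H^m$, bounded sets go to bounded sets, and the same holds for all $p$-derivatives of $h$. The set $\Omega$ is convex, and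
\[
h(p+b)-h(p)=\int_0^1h_p(p+rb)\,b\,dr
\]
shows that the map is Lipschitz on bounded sets, again together with all $p$-derivatives. Applied to $p(\sigma),p(\sigma')$, this gives continuity in $\sigma$; so the map takes values in $Y$ also for $Y=BC([0,\infty);H^m)$, with the same estimates. Finally
\[
h(p+b)-h(p)-h_p(p)b=\int_0^1\big(h_p(p+rb)-h_p(p)\big)b\,dr=O(\|b\|_Y^2),
\]
so the map is differentiable, with derivative multiplication by $h_p(\cdot,p)$. This is a map of the same type, and induction gives $C^\infty$.
\end{proof}

By Lemma~\ref{lem:trace}, $u\mapsto(u,u',u'')$ is bounded and linear from $\mathbb E_1$ to $BC([0,\infty);H^1)^3$, and there is a ball $U\subset\mathbb E_1$ around $0$ on which $\sup|u|<\frac18$. The maps $u\mapsto\partial_s^iu$, $i\le4$, are bounded and linear from $\mathbb E_1$ to $\{f:e^{\delta\sigma}f\in L^2(\mathbb R_+;H^1)\}$. So by \eqref{eq:quasi}, Lemma~\ref{lem:comp} with $m=1$, and the equivariance of $\mathcal G$ (note $V^5\subset C^4$), the map $\mathcal G:U\to\mathbb E_0$ is $C^\infty$, with $D\mathcal G(0)=A$.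

\subsection{Construction}

Lemma~\ref{lem:iso} and the implicit function theorem produce the stable manifold, but its points have only the regularity $V^3$ at $\sigma=0$. To get smooth initial curves we shall start at a time $\sigma_0>0$, and we need that $u(\sigma)$ is smooth in $s$ and depends smoothly on all parameters there. For this we insert an artificial speed $a$ near $1$ into the equation. The solution depends smoothly on $a$, and a change of $a$ amounts to a change of time, so smoothness in $a$ turns into smoothness in $\sigma$.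

\begin{proposition}\label{prop:manifold}
There are a neighborhood $\mathcal N$ of $0$ in $P_sV^3$ and, for $\xi\in\mathcal N$, a function $u_\xi\in\mathbb E_1$ with $\sup|u_\xi|<\frac18$ and
\[
\partial_\sigma u_\xi=\mathcal G(u_\xi),\qquad P_su_\xi(0)=\xi,\qquad u_0=0,
\]
such that
\begin{enumerate}
\item[(a)] $(\xi,\sigma)\mapsto u_\xi(\sigma)$ is $C^\infty$ from $\mathcal N\times(0,\infty)$ into $C^j(\mathbb S)$ for every $j$; in particular $u_\xi\in C^\infty(\mathbb S\times(0,\infty))$;
\item[(b)] for every $\sigma>0$ the derivative of $\xi\mapsto u_\xi(\sigma)$ at $\xi=0$ in direction $\hat\xi$ is $e^{\sigma A}\hat\xi$.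
\end{enumerate}
\end{proposition}

\begin{proof}
\emph{Existence.} The map
\[
\Psi:U\times P_sV^3\times(\tfrac12,2)\to\mathbb E_0\times P_sV^3,\qquad\Psi(u,\xi,a)=\big(u_\sigma-a\,\mathcal G(u),\ P_su(0)-\xi\big)
\]
is $C^\infty$, $\Psi(0,0,a)=0$, and $D_u\Psi(0,0,1)$ is the isomorphism of Lemma~\ref{lem:iso}. By the implicit function theorem there are $r>0$, $\epsilon\in(0,\frac12)$ and $\mathcal N$ such that for $\xi\in\mathcal N$ and $|a-1|<\epsilon$ there is exactly one $u=u(\xi,a)\in U$ with $\|u\|_{\mathbb E_1}<r$ and $\Psi(u,\xi,a)=0$; here $r$ is at most the radius of $U$. It depends $C^\infty$ on $(\xi,a)$, and $u(0,a)=0$. Put $u_\xi=u(\xi,1)$ and shrink $\mathcal N$ so that $\|u_\xi\|_{\mathbb E_1}<r/4$.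

\emph{Derivative.} Differentiating in $\xi$ at $0$, $v=D_\xi u_\xi|_{\xi=0}\,\hat\xi\in\mathbb E_1$ satisfies $v_\sigma=Av$ and $P_sv(0)=\hat\xi$. By the uniqueness arguments in the proof of Lemma~\ref{lem:iso}, $P_uv=0$ and $v=e^{\sigma A}\hat\xi$. Evaluation at $\sigma$ is bounded from $\mathbb E_1$ to $V^3$, and (b) follows.

\emph{Smoothness into $V^3$.} Let $1\le a<1+\epsilon$ and $w(\sigma)=u_\xi(a\sigma)$. Then $w_\sigma=a\,\mathcal G(w)$ and $P_sw(0)=\xi$. Changing variables and using $e^{\delta\sigma/a}\le e^{\delta\sigma}$, we get $\|w\|_{\mathbb E_1}\le\sqrt a\,\|u_\xi\|_{\mathbb E_1}<r$. By uniqueness $u_\xi(a\sigma)=u(\xi,a)(\sigma)$. Given $\sigma_*>0$, choose $\sigma_1$ with $\sigma_1<\sigma_*<(1+\epsilon)\sigma_1$. For $\sigma$ near $\sigma_*$,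
\[
u_\xi(\sigma)=u(\xi,\sigma/\sigma_1)(\sigma_1).
\]
So $(\xi,\sigma)\mapsto u_\xi(\sigma)$ is $C^\infty$ from $\mathcal N\times(0,\infty)$ into $V^3$.

\emph{Bootstrap.} Suppose this map is $C^\infty$ into $V^j$, $j\ge3$. We solve the equation for the highest derivative:
\[
u''''=q^2\Big(\sum_{i\le3}h_i(s,u,u',u'')\,\partial_s^iu-u_\sigma\Big).
\]
For $j=3$ this holds for almost every $\sigma$, and both sides are continuous in $\sigma$ with values in $H^{-1}$, so it holds for all $\sigma>0$. On the right, $h_i\in H^{j-2}$ by Lemma~\ref{lem:comp} with $m=j-2$, $q^2\in H^{j-1}$, $\partial_s^iu\in H^{j-3}$ and $u_\sigma\in H^j$ all depend smoothly on $(\xi,\sigma)$. Since $j-2\ge1$, we have $H^{j-2}\cdot H^{j-3}\subset H^{j-3}$. Hence $u''''$ is $C^\infty$ into $H^{j-3}$, and $u$ is $C^\infty$ into $V^{j+1}$. By induction (a) holds.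
\end{proof}

\subsection{Every point of the manifold has lifespan \texorpdfstring{$\frac1{132}$}{1/132}}

\begin{proposition}\label{prop:life}
Let $\xi\in\mathcal N$ and $\sigma_0>0$. There is a Chen flow, smooth on $\mathbb S\times[0,\frac1{132})$, starting from the smooth curve $\gamma_{u_\xi(\sigma_0)}$, with maximal time exactly $\frac1{132}$. It shrinks to the origin, and $(1-132t)^{-1/4}\gamma(\cdot,t)\to\beta$ up to reparametrization.
\end{proposition}

\begin{proof}
Put $\hat\gamma(\cdot,\sigma)=\gamma_{u_\xi(\sigma_0+\sigma)}$. By Proposition~\ref{prop:manifold} it is smooth on $\mathbb S\times[0,\infty)$ and satisfies $\langle\hat\gamma_\sigma,\nu\rangle=G(\hat\gamma)$. With $\lambda,\sigma$ as in \eqref{eq:rescale}, let $\bar\gamma(\cdot,t)=\lambda(t)\hat\gamma(\cdot,\sigma(t))$. By \eqref{eq:equiv}, $\bar\gamma_t=F\nu+w\tau$ with a smooth function $w$.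

It remains to correct the tangential speed. Let $\chi$ solve
\[
\chi_t=\frac{3kk_s-w}{|\partial_s\bar\gamma|}(\chi,t),\qquad\chi(\cdot,0)=\mathrm{id},
\]
where $k$ and $k_s$ are the curvature of $\bar\gamma$ and its arc-length derivative, and in $|\partial_s\bar\gamma|$ the derivative is taken in the parameter of $\mathbb S$. The right side is a smooth time-dependent vector field on a circle. So $\chi$ exists on $[0,\frac1{132})$ and consists of diffeomorphisms. The family $\gamma(s,t)=\bar\gamma(\chi(s,t),t)$ satisfies $\gamma_t=F\nu+3kk_s\tau=-\partial_s^4\gamma$ and starts from $\gamma_{u_\xi(\sigma_0)}$.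

By Lemma~\ref{lem:trace}, $u_\xi(\sigma)\to0$ in $H^3\subset C^2$ as $\sigma\to\infty$. Hence $\lambda(t)^{-1}\bar\gamma(\cdot,t)\to\beta$ in $C^2$, the curves $\gamma(\cdot,t)$ shrink to the origin, and $L(\gamma(\cdot,t))=\lambda(t)(\ell+o(1))\to0$ as $t\to\frac1{132}$. A smooth extension to $t=\frac1{132}$ by immersed closed curves would have positive length there. So the flow cannot be extended.
\end{proof}

\section{Proof of Theorem \ref{thm:main}}\label{sec:proof}

We write $L(u)=L(\gamma_u)$ and $W(u)=W(\gamma_u)$. By \eqref{eq:var},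
\[
DL(0)f=-\int_{\mathbb S}kf\,ds,\qquad DW(0)f=\int_{\mathbb S}\big(2k(f''+k^2f)-k^3f\big)ds=\int_{\mathbb S}(2k''+k^3)f\,ds .
\]
On the lemniscate $k''=-6\rho^3=-\frac29k^3$, so $DW(0)f=\frac59\int k^3f\,ds$.

For $(b_1,b_2)\ne(0,0)$ the function $b_1k+b_2k^3$ is a nonzero odd polynomial in $\rho$. By Lemma~\ref{lem:detect} the functionals $DL(0)$ and $DW(0)$ are therefore linearly independent on $P_sV^3$, and we can choose $\xi_1,\xi_2\in P_sV^3$ for which the $2\times2$ matrix with rows $\big(DL(0)\xi_j,\ DW(0)\xi_j\big)$ is invertible. As $\sigma\to0$, $e^{\sigma A}\xi_j\to\xi_j$ in $V^1$, and both functionals are continuous in $L^2$. So we can fix $\sigma_0>0$ such that the matrix with rows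
\begin{equation}\label{eq:matrix}
\big(DL(0)e^{\sigma_0A}\xi_j,\ DW(0)e^{\sigma_0A}\xi_j\big),\qquad j=1,2,
\end{equation}
is invertible.

For small $(x_1,x_2)\in\mathbb R^2$ put $\xi=x_1\xi_1+x_2\xi_2$. By Proposition~\ref{prop:manifold} the map
\[
(x_1,x_2)\mapsto\big(L(u_\xi(\sigma_0)),\,W(u_\xi(\sigma_0))\big)
\]
is $C^\infty$, takes the value $(\ell,W(\beta))$ at $0$, and its derivative at $0$ is the transpose of \eqref{eq:matrix}. By the inverse function theorem it is a local diffeomorphism. Let $\Gamma_{x,y}=\gamma_{u_\xi(\sigma_0)}$ for the $(x_1,x_2)$ near $0$ at which it equals $(\ell+x,W(\beta)+y)$. Then $\Gamma_{0,0}=\beta$, and $\Gamma_{x,y}$ depends smoothly on $(x,y)$ in every $C^j$ by Proposition~\ref{prop:manifold}(a). It is doubly symmetric by \eqref{eq:symcurve}, and $\omega(\Gamma_{x,y})=\omega(\beta)=0$ because $|u|<\frac16$. The statements about its flow are Proposition~\ref{prop:life}; that it is \emph{the} Chen flow from $\Gamma_{x,y}$ is Proposition~\ref{prop:unique}. \qed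

\begin{remark}
About $L$ and $W$ this proof uses only that they are smooth functionals of $u$ whose first variations at $\beta$ are given by linearly independent odd polynomials in $\rho$. The scaling of $L$ and the invariance of $W$ enter only in Corollary~\ref{cor:false}.
\end{remark}

\section{Uniqueness of Chen flow}\label{sec:unique}

\begin{proposition}\label{prop:unique}
Two smooth Chen flows with the same initial curve agree as long as both exist. Hence $T$ is determined by the initial curve.
\end{proposition}

\begin{proof}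
Equation \eqref{eq:chen} is invariant under time-independent reparametrization, so we may parametrize the common initial curve $\gamma_0$ by arc length $y$; let $\nu_0$ be its normal. Let $\gamma_1,\gamma_2$ be the two flows. The idea is to write both as normal graphs over $\gamma_0$, show that the graph functions agree, and then compare parametrizations.

\emph{Reduction to a scalar equation.} The map $\Phi(y,r)=\gamma_0(y)+r\nu_0(y)$ is a local diffeomorphism for small $|r|$. So for short time $\gamma_i=\Phi(X_i,r_i)$ with $X_i,r_i$ smooth up to $t=0$, $X_i(\cdot,0)=\mathrm{id}$, $r_i(\cdot,0)=0$, and $X_i(\cdot,t)$ diffeomorphisms. Put $u_i(\cdot,t)=r_i(X_i^{-1}(\cdot,t),t)$. Reparametrization does not change normal velocities, so both $u_i$ solve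
\[
u_t\,\langle\nu_0,\nu_{\gamma_u}\rangle=F(\gamma_u),\qquad\gamma_u=\gamma_0+u\nu_0,\qquad u(\cdot,0)=0 .
\]
By \eqref{eq:Fgraph} this has the form $u_t=Q(y,u,u',\dots,u'''')$ with $Q$ smooth and $\partial Q/\partial u''''=-q^{-2}$.

\emph{The difference.} Let $z=u_1-u_2$. Integrating the derivative of $Q$ along the segment from $u_2$ to $u_1$ gives
\[
z_t=-a\,z''''+\sum_{i\le3}b_i\,\partial_y^iz,\qquad z(\cdot,0)=0,
\]
with smooth coefficients and $a\ge a_0>0$. Move two derivatives off $z''''$ and one off $z'''$. Using $\int z'^2=-\int zz''\le\epsilon\int z''^2+C_\epsilon\int z^2$, we obtain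
\[
\frac{d}{dt}\int z^2\le-2a_0\int z''^2+C\int(|z|+|z'|)(|z|+|z'|+|z''|)\le C'\int z^2 .
\]
By Gronwall's inequality $z=0$, so $u_1=u_2=u$.

\emph{The parametrization.} We have $\gamma_i(y,t)=\gamma_u(X_i(y,t),t)$, and the tangential velocity of both flows is $3kk_s$. Hence
\[
\partial_tX_i=\frac{3kk_s-u_t\langle\nu_0,\tau_{\gamma_u}\rangle}{|\partial_y\gamma_u|}(X_i,t),\qquad X_i(\cdot,0)=\mathrm{id},
\]
with $k,k_s$ those of $\gamma_u$. This is the same ordinary differential equation for both, so $X_1=X_2$ and $\gamma_1=\gamma_2$ for short time. The set of times up to which the flows agree is closed, and by the same argument started at a later time it is open.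
\end{proof}

\section{Proof of Theorem \ref{thm:upper}}\label{sec:upper}

By \eqref{eq:length}, and because $\omega$ is preserved, $(L^4)'\le-4c_0$ along every flow with $\omega=0$. As soon as $c_0>0$ is known, this gives $T\le L(0)^4/(4c_0)$. So it remains to bound $c_0$ from below. We first bound the elastic energy and then compare third derivatives of the curve with second ones.

\subsection{Elastic energy}

\begin{proposition}\label{prop:elastic}
A closed curve with $\omega=0$ and tangent angle in $H^1$ satisfies $L\int k^2ds\ge\Lambda$, and $\Lambda>0$.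
\end{proposition}

\begin{proof}
Normalize $L=1$ and write $\tau=e^{i\theta}$. Because $\omega=0$, the angle $\theta\in H^1(\mathbb R/\mathbb Z)$ is periodic; this is where the hypothesis is used. We minimize $\int\theta'^2$ subject to $\int e^{i\theta}=0$.

\emph{Existence.} The class is nonempty (take $\beta$ rescaled). By a rotation we may take $\theta$ to have mean $0$. Minimizing sequences are then bounded in $H^1$, a subsequence converges weakly in $H^1$ and uniformly, and the constraint passes to the limit. So a minimizer $\theta$ exists.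

\emph{The equation.} The derivative of the constraint, $h\mapsto\int ie^{i\theta}h$, is onto $\mathbb R^2$. Otherwise $e^{i\theta}$ would always be parallel to a fixed vector, hence constant by continuity, contradicting $\int e^{i\theta}=0$. So the Lagrange multiplier rule holds: $\theta''$ is a linear combination of $\sin\theta$ and $\cos\theta$, and $\theta$ is smooth. After adding a constant to $\theta$ (a rotation) the equation reads
\[
\theta''=-\kappa^2\sin\theta,\qquad\kappa\ge0 .
\]
If $\kappa=0$, periodicity makes $\theta$ constant, which is not admissible. So $\kappa>0$, and $\theta$ is a nonconstant periodic solution of the pendulum equation. The energy $e=\frac12\theta'^2-\kappa^2\cos\theta$ is constant. Since $\theta$ is periodic, $\theta'$ vanishes somewhere, so $e\le\kappa^2$. If $e=\kappa^2$, then at such a point $\cos\theta=-1$ and $\theta$ is an equilibrium, which is excluded. Likewise $e>-\kappa^2$, because $e=-\kappa^2$ forces $\cos\theta\equiv1$. So $|e|<\kappa^2$, and, up to multiples of $2\pi$, $\theta$ oscillates about $0$ between $\pm\theta_{\max}$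 with $\theta_{\max}\in(0,\pi)$. With $m=\sin^2(\theta_{\max}/2)\in(0,1)$ the energy identity is $\theta'^2=4\kappa^2\big(m-\sin^2\frac\theta2\big)$, and, up to shifts of $s$,
\[
\sin\tfrac\theta2=\sqrt m\,\mathrm{sn}(\kappa s,m),\qquad\theta'=2\kappa\sqrt m\,\mathrm{cn}(\kappa s,m),\qquad\frac{4K(m)}\kappa=\frac1j,\quad j\in\mathbb N .
\]

\emph{The constraint.} Recall $m\int_0^{K}\mathrm{sn}^2=K-E$. So $\int\cos\theta=\int(1-2m\,\mathrm{sn}^2)=0$ becomes $1-2(K-E)/K=0$, that is, $2E(m)=K(m)$. The function $2E-K$ is strictly decreasing from $\pi/2$ to $-\infty$ on $(0,1)$, so $m=m_*$. The condition $\int\sin\theta=0$ holds automatically, as $\theta$ changes sign after half a period.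

\emph{The value.} From $m\int_0^K\mathrm{cn}^2=E-(1-m)K$ and $E=\frac12K$ at $m_*$,
\[
\int_0^1\theta'^2ds=4\kappa^2\,\frac{E-(1-m_*)K}{K}=4\kappa^2\big(m_*-\tfrac12\big)=64j^2K(m_*)^2\big(m_*-\tfrac12\big).
\]
Every $j\in\mathbb N$ gives an admissible function. So the minimum is attained for $j=1$ and equals $\Lambda$. It is positive, because constants are not admissible.
\end{proof}

\subsection{Third derivatives}

With $L=1$ we have $\gamma_{sss}=\tau''$, so $c_0$ is the infimum of $\int|\tau''|^2$ over maps $\tau\in H^2(\mathbb R/\mathbb Z;\mathbb S^1)$ of degree $0$ and mean $0$. Minimizing sequences are bounded in $H^2$, so a subsequence converges weakly in $H^2$ and strongly in $C^1$. The constraints pass to the limit, and $\int|\tau''|^2$ is weakly lower semicontinuous. So the infimum is attained at some $\tau_0$. Since $\int|\tau_0|^2=1$,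
\[
\int|\tau_0'|^2=-\int\langle\tau_0,\tau_0''\rangle\le\Big(\int|\tau_0''|^2\Big)^{1/2},
\]
with equality only if $\tau_0''=c\,\tau_0$ for a constant $c$. In that case $-k^2=\langle\tau_0'',\tau_0\rangle=c$, so the continuous function $k$ is constant. As the degree is $0$, $k=0$ and $\tau_0$ is constant, which contradicts mean $0$. So the inequality is strict, and by Proposition~\ref{prop:elastic}
\[
c_0=\int|\tau_0''|^2>\Big(\int|\tau_0'|^2\Big)^2\ge\Lambda^2>0 .
\]

Finally, $\ell^4/(4\Lambda^2)=64K(-1)^4/\Lambda^2$, and the strict lower bound $\sup T>\frac1{132}$ is Corollary~\ref{cor:false}(i). This proves Theorem~\ref{thm:upper}. \qed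

\begin{thebibliography}{9}
\bibitem{CWW}
Matthew Cooper, Glen Wheeler, Valentina-Mira Wheeler,
\emph{Theory and numerics for Chen's flow of curves},
arXiv:2004.09052 (2020).
\end{thebibliography}

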